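# Short root elements that commute up to scalars: the relative commutator formula in $\operatorname{Sp}(4)$

Throughout, $[a,b]=aba^{-1}b^{-1}$ and ${}^ab=aba^{-1}$ in a group. For subgroups $H,K$, the group $[H,K]$ is generated by all $[h,k]$. We use constantly
$$[aa',b]={}^a[a',b]\,[a,b],\qquad [a,bb']=[a,b]\cdot{}^b[a,b'].\tag{1}$$
For square matrices that are not being treated as group elements, $[M,M']$ means $MM'-M'M$; the context will be clear.

## 1. Four matrices in characteristic 2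

Let $B$ be a commutative ring in which $2=0$. Index rows and columns of $4\times4$ matrices by $1,2,-2,-1$, in this order. Let $e$ be the identity matrix and $e_{ij}$ the matrix units. Consider
$$X=e_{12}+e_{-2,-1},\quad X'=e_{21}+e_{-1,-2},\quad Y=e_{1,-2}+e_{2,-1},\quad Y'=e_{-2,1}+e_{-1,2},$$
and let $S_B\subseteq M_4(B)$ be the $B$-span of $e,X,X',Y,Y'$.

The multiplication table is quickly found. All four squares are $0$. Next, $XX'=e_{11}+e_{-2,-2}$ and $X'X=e_{22}+e_{-1,-1}$, while $YY'=e_{11}+e_{22}$ and $Y'Y=e_{-2,-2}+e_{-1,-1}$. Hence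
$$XX'+X'X=e=YY'+Y'Y.\tag{2}$$
The other pairs commute:
$$XY=YX=e_{1,-1},\quad XY'=Y'X=e_{-2,2},\quad X'Y=YX'=e_{2,-2},\quad X'Y'=Y'X'=e_{-1,1}.\tag{3}$$

**Lemma 1.** (a) $[s,s']\in Be$ for all $s,s'\in S_B$. (b) $S_B$ is stable under conjugation by all matrices $e+bZ$ with $b\in B$ and $Z\in\{X,X',Y,Y'\}$, and by all $e+be_{i,-i}$ with $i\in\{\pm1,\pm2\}$.

*Proof.* (a) The commutator is bilinear. By (3) the only nonzero commutators among the generators are $[X,X']$, $[Y,Y']$ and their negatives. Since $2=0$, (2) says that these are $e$.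

(b) Let $s\in S_B$. First take $Z\in\{X,X',Y,Y'\}$ and write $[Z,s]=ce$, which is possible by (a). Since $Z^2=0$ and $2=0$, $(e+bZ)^{-1}=e+bZ$. Moreover $sZ=Zs+ce$, so $ZsZ=Z(Zs+ce)=cZ$. Therefore
$$(e+bZ)s(e+bZ)^{-1}=s+b(Zs+sZ)+b^2ZsZ=s+bc\,e+b^2c\,Z\in S_B .$$
Now let $R=e_{i,-i}$. By (3), $R=PP'$ with $P,P'$ two commuting members of $\{X,X',Y,Y'\}$, so $R^2=0$. Write $[P,s]=ce$ and $[P',s]=c'e$. Then $[R,s]=P[P',s]+[P,s]P'=c'P+cP'$, and
$$RsR=R(Rs-[R,s])=-PP'(c'P+cP')=0 .$$
So $(e+bR)s(e+bR)^{-1}=s+b[R,s]-b^2RsR=s+b(c'P+cP')\in S_B$. $\square$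

The matrices $X,X',Y,Y'$ are, modulo 2, the short root matrices of $\operatorname{Sp}(4)$, and the $e_{i,-i}$ are the long ones. So the lemma says that in characteristic 2 all elementary conjugates of short root matrices commute with each other up to scalars. We shall use this to show that a certain mixed commutator subgroup becomes *scalar* modulo a certain ideal. This disproves a commutator formula. A localization argument then shows that this ideal is the only obstruction.

## 2. Form ideals and the relative commutator formula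

The setting is that of Bak's hyperbolic unitary groups.

**Definition (form ring).** Let $A$ be an associative ring with $1$ and an involution $a\mapsto\bar a$, i.e. an additive anti-automorphism with $\bar{\bar a}=a$. Let $\lambda\in\operatorname{Cent}(A)$ with $\lambda\bar\lambda=1$. Put
$$\Lambda_{\min}=\{a-\lambda\bar a:a\in A\},\qquad\Lambda_{\max}=\{a\in A:a=-\lambda\bar a\}.$$
A form parameter is an additive subgroup $\Lambda$ with $\Lambda_{\min}\subseteq\Lambda\subseteq\Lambda_{\max}$ and $\bar a\Lambda a\subseteq\Lambda$ for all $a\in A$. The pair $(A,\Lambda)$ is a form ring.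

*Example.* Let $A=\mathbb Z$ with trivial involution. If $\lambda=1$, then $\Lambda_{\min}=\Lambda_{\max}=0$, so $\Lambda=0$ (orthogonal case). If $\lambda=-1$, then $\Lambda_{\min}=2\mathbb Z$ and $\Lambda_{\max}=\mathbb Z$, so $\Lambda$ is $2\mathbb Z$ or $\mathbb Z$. Both are stable under multiplication by squares.

**Definition (form ideal).** A form ideal $(I,\Gamma)$ of $(A,\Lambda)$ is an involution-invariant two-sided ideal $I$ together with an additive subgroup $\Gamma$ such that $\Gamma_{\min}(I)\subseteq\Gamma\subseteq\Gamma_{\max}(I)=I\cap\Lambda$ and $\bar a\Gamma a\subseteq\Gamma$ for all $a\in A$. Here $\Gamma_{\min}(I)$ is the additive subgroup generated by all $\xi-\lambda\bar\xi$ and all $\bar\xi\alpha\xi$ with $\xi\in I$, $\alpha\in\Lambda$.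

*Example.* Let $A=\Lambda=\mathbb Z$, $\lambda=-1$, $I=m\mathbb Z$. Then $\Gamma_{\min}(I)=2m\mathbb Z+m^2\mathbb Z=m\gcd(2,m)\mathbb Z$. If $m$ is odd, the only choice is $\Gamma=I$. If $m\ne 0$ is even, there are two choices, $\Gamma=m\mathbb Z$ and $\Gamma=2m\mathbb Z$. So $(2\mathbb Z,4\mathbb Z)$ is a form ideal.

**Definition (groups).** Index the standard basis of the right $A$-module $V=A^{2n}$ by $1,\dots,n,-n,\dots,-1$. Put $\varepsilon(i)=1$ for $i>0$ and $\varepsilon(i)=-1$ for $i<0$. Let $f(u,v)=\sum_{i=1}^n\bar u_iv_{-i}$ and $h(u,v)=f(u,v)+\lambda\overline{f(v,u)}$.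

- $\operatorname{GU}(2n,A,\Lambda)$ is the set of $g\in\operatorname{GL}(2n,A)$ with $h(gu,gv)=h(u,v)$ and $f(gu,gu)-f(u,u)\in\Lambda$ for all $u,v\in V$.
- $\operatorname{GU}(2n,I,\Gamma)$ is the set of $g\in\operatorname{GU}(2n,A,\Lambda)$ with $g\equiv e\pmod I$ and $f(gu,gu)-f(u,u)\in\Gamma$ for all $u\in V$.
- The elementary root unipotents are $T_{ij}(\xi)=e+\xi e_{ij}-\lambda^{(\varepsilon(j)-\varepsilon(i))/2}\bar\xi e_{-j,-i}$ for $i\ne\pm j$, $\xi\in A$, and $T_{i,-i}(\alpha)=e+\alpha e_{i,-i}$ for $\alpha\in\lambda^{-(\varepsilon(i)+1)/2}\Lambda$. They generate $\operatorname{EU}(2n,A,\Lambda)$.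
- Those with $\xi\in I$, respectively $\alpha\in\lambda^{-(\varepsilon(i)+1)/2}\Gamma$, are said to be of level $(I,\Gamma)$. Their normal closure in $\operatorname{EU}(2n,A,\Lambda)$ is $\operatorname{EU}(2n,I,\Gamma)$.

The standing hypothesis is that $R$ is a commutative ring and $A$ is a quasi-finite $R$-algebra, i.e. a direct limit of module-finite $R$-algebras. For instance, a commutative ring is module-finite over itself. For $n\ge3$ it is known that for any two form ideals $(I,\Gamma)$, $(J,\Delta)$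
$$[\operatorname{EU}(2n,I,\Gamma),\operatorname{GU}(2n,J,\Delta)]=[\operatorname{EU}(2n,I,\Gamma),\operatorname{EU}(2n,J,\Delta)].\tag{4}$$
Because of the exceptional behavior of $\operatorname{SO}(4,A)$, this does not fully generalize to $n=2$ without an extra assumption on the form ring. The assumption used is that $\Lambda$ generates $A$ as a two-sided ideal:
$$\Lambda A+A\Lambda=A.\tag{5}$$
The problem, from R. Hazrat, N. Vavilov, Z. Zhang, "Relative unitary commutator calculus and applications", arXiv:0911.5510 (2009), is to prove (4) for $n=2$ under (5). Condition (5) is the standard condition from Bak–Vavilov. It is printed there as $\Lambda A+A\Lambda=\Lambda$, which would not exclude $\Lambda=0$. Our examples have $\Lambda=A$ and satisfy both versions.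

## 3. The symplectic case and the criterion $IJ=\Gamma J+I\Delta$

**Symplectic case (S).** $A=R$ is commutative, the involution is trivial, $\lambda=-1$ and $\Lambda=A$.

Here $\Lambda_{\min}=2A$ and $\Lambda_{\max}=A$, so $\Lambda=A$ is a form parameter. Also $\Lambda A+A\Lambda=A$, and $A$ is module-finite over $R=A$. So all hypotheses of the problem hold. A form ideal is a pair $(I,\Gamma)$ with
$$\Gamma_{\min}(I)=2I+\sum_{\xi\in I}\xi^2A\ \subseteq\ \Gamma\ \subseteq\ I,\qquad a^2\Gamma\subseteq\Gamma\quad(a\in A).$$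
Three consequences will be used all the time: $2I\subseteq\Gamma$; $\xi^2A\subseteq\Gamma$ for $\xi\in I$; and $\Gamma$ is stable under multiplication by *squares* only.

For $n=2$ we have $f(u,v)=u_1v_{-1}+u_2v_{-2}$ and $h(u,v)=f(u,v)-f(v,u)$. Put $q(u)=f(u,u)$. Write
$$G=\operatorname{GU}(4,A,A)=\operatorname{Sp}(4,A),\quad E=\operatorname{EU}(4,A,A),\quad E(I,\Gamma)=\operatorname{EU}(4,I,\Gamma),\quad G(J,\Delta)=\operatorname{GU}(4,J,\Delta),$$
$$M=[E(I,\Gamma),G(J,\Delta)],\qquad N=[E(I,\Gamma),E(J,\Delta)].$$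
Let $\Gamma J$ be the additive span of all $\alpha\zeta$ ($\alpha\in\Gamma$, $\zeta\in J$). It is an ideal because $J$ is, and likewise for $I\Delta$. Note $2IJ\subseteq\Gamma J$. Put
$$\mathfrak q=\Gamma J+I\Delta\subseteq IJ .$$

*Example.* In $\operatorname{Sp}(4,\mathbb Z)$ the group $\operatorname{GU}(4,2\mathbb Z,4\mathbb Z)$ consists of the $g\equiv e$ mod 2 with $q(gu)-q(u)\in4\mathbb Z$ for all $u$. It does not contain $T_{1,-1}(2)=e+2e_{1,-1}$, which changes $q(u)$ by $2u_{-1}^2$. It contains $T_{12}(2)=e+2e_{12}-2e_{-2,-1}$, which sends $u_1\mapsto u_1+2u_2$ and $u_{-2}\mapsto u_{-2}-2u_{-1}$ and so preserves $q$.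

**Theorem A.** In case (S), $M=N$ implies $IJ=\Gamma J+I\Delta$.

**Corollary A.** The formula (4) with $n=2$ fails, under all the hypotheses of the problem, for

1. $A=\mathbb Z$, $(I,\Gamma)=(J,\Delta)=(2\mathbb Z,4\mathbb Z)$;
2. $A=K[x,y]/(x^2,y^2)$, $K$ any field of characteristic $2$, $I=xA$, $J=yA$, $\Gamma=\Delta=0$.

So the statement to be proved is false.

**Theorem B.** In case (S), for every commutative ring $A$: $M=N\iff IJ=\Gamma J+I\Delta$. Moreover, always $M\subseteq N\cdot\operatorname{EU}(4,IJ,\Gamma_{\min}(IJ))$.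

**Corollary B.** In case (S) the formula $M=N$ holds if $\Gamma=I$, or $\Delta=J$, or $2\in A^*$, or $I+J=A$. In particular it holds for the usual congruence subgroups of $\operatorname{Sp}(4,A)$, with no condition on residue fields.

**Corollary C.** If moreover $A$ is Noetherian, the formula holds for all pairs of form ideals of $(A,A)$ if and only if $(\mathfrak mA_{\mathfrak m})^2=0$ for every maximal ideal $\mathfrak m\ni2$.

The exact criterion for noncommutative form rings is not determined here.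

*Example.* Take $A=\mathbb Z$, $I=m\mathbb Z$, $J=n\mathbb Z$ with $mn\ne0$. If $\Gamma=I$ or $\Delta=J$, then $\mathfrak q=IJ$. Otherwise $m,n$ are even, $\Gamma=2m\mathbb Z$, $\Delta=2n\mathbb Z$, and $\mathfrak q=2mn\mathbb Z\ne IJ$. So by Theorem B the formula fails exactly in this last situation. By Corollary C it holds for all pairs over $\mathbb Z/4$, where $\mathfrak m^2=0$, and fails for some pair over $\mathbb Z/8$, where $\mathfrak m^2=\{0,4\}$.

## 4. Root elements of $\operatorname{Sp}(4)$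

Let $\Phi=\{\pm\chi_1\pm\chi_2,\ \pm2\chi_1,\ \pm2\chi_2\}$. The roots $\pm\chi_1\pm\chi_2$ are short, the others long. The root elements are $x_\beta(t)=e+t\,m_\beta$ with
$$m_{\chi_1-\chi_2}=e_{12}-e_{-2,-1},\qquad m_{\chi_2-\chi_1}=e_{21}-e_{-1,-2},$$
$$m_{\chi_1+\chi_2}=e_{1,-2}+e_{2,-1},\qquad m_{-\chi_1-\chi_2}=e_{-2,1}+e_{-1,2},$$
and $m_{2\chi_i}=e_{i,-i}$, $m_{-2\chi_i}=e_{-i,i}$ for $i=1,2$. So $x_\beta$ is $T_{12},T_{21},T_{1,-2},T_{-2,1},T_{i,-i},T_{-i,i}$ respectively, and the other $T_{ij}$ are these up to the sign of the parameter. Always $m_\beta^2=0$, so $x_\beta(t)x_\beta(t')=x_\beta(t+t')$. Modulo 2 the short $m_\beta$ are $X,X',Y,Y'$.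

**Relations.** The signs below depend only on the roots.

- (C1) If $\beta\ne-\gamma$ and $\beta+\gamma\notin\Phi$, then $x_\beta(a)$ and $x_\gamma(b)$ commute.
- (C2) If $\beta,\gamma$ are short and $\beta+\gamma$ is long, then $[x_\beta(a),x_\gamma(b)]=x_{\beta+\gamma}(\pm2ab)$.
- (C3) If $\beta$ is long, $\gamma$ short and $\beta+\gamma\in\Phi$, then $[x_\beta(a),x_\gamma(b)]=x_{\beta+\gamma}(\sigma ab)\,x_{\beta+2\gamma}(\tau ab^2)$ with $\sigma,\tau=\pm1$. Here $\beta+\gamma$ is short, $\beta+2\gamma$ is long, and the two factors commute.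

*Proof.* We reduce to one pair of roots of each kind. Consider two symplectic monomial matrices over $\mathbb Z$: the permutation $e_{\pm1}\leftrightarrow e_{\pm2}$, and $w$ with $we_1=e_{-1}$, $we_{-1}=-e_1$, $we_{\pm2}=e_{\pm2}$. Conjugation by the first swaps $m_{\chi_1-\chi_2}$ and $m_{\chi_2-\chi_1}$, fixes $m_{\pm(\chi_1+\chi_2)}$ and swaps $m_{\pm2\chi_1}$ with $m_{\pm2\chi_2}$. Conjugation by $w$ maps
$$m_{\chi_1-\chi_2}\mapsto m_{-\chi_1-\chi_2},\quad m_{\chi_2-\chi_1}\mapsto m_{\chi_1+\chi_2},\quad m_{\chi_1+\chi_2}\mapsto-m_{\chi_2-\chi_1},\quad m_{-\chi_1-\chi_2}\mapsto-m_{\chi_1-\chi_2},$$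
maps $m_{\pm2\chi_1}\mapsto-m_{\mp2\chi_1}$, and fixes $m_{\pm2\chi_2}$. So conjugation by products of these sends $x_\beta(t)$ to $x_{w'\beta}(\pm t)$, where $w'$ runs over the group of all eight signed permutations of $\chi_1,\chi_2$.

This group is transitive on pairs $(\beta,\gamma)$ as in (C3): move $\beta$ to $2\chi_1$, then $\gamma=-\chi_1\pm\chi_2$, and $\chi_2\mapsto-\chi_2$ exchanges the two. It is transitive on pairs as in (C2): move $\beta$ to $\chi_1-\chi_2$, then $\gamma=\pm(\chi_1+\chi_2)$, and $\chi_1\mapsto-\chi_2,\ \chi_2\mapsto-\chi_1$ fixes $\beta$ and exchanges the two.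

For (C3) compute with $P=e_{1,-1}$ and $Z=m_{-\chi_1-\chi_2}$. We have $PZ=e_{12}$, $ZP=e_{-2,-1}$, $PZP=0$. So ${}^{e+aP}(e+bZ)=e+bZ+ab\,m_{\chi_1-\chi_2}$. Multiplying by $e-bZ$ and using $Z^2=0$, $m_{\chi_1-\chi_2}Z=-e_{-2,2}$, we get
$$[x_{2\chi_1}(a),x_{-\chi_1-\chi_2}(b)]=e+ab\,m_{\chi_1-\chi_2}+ab^2e_{-2,2}=x_{\chi_1-\chi_2}(ab)\,x_{-2\chi_2}(ab^2).$$
For (C2), put $m=m_{\chi_1-\chi_2}$ and $m'=m_{\chi_1+\chi_2}$. Then $mm'=e_{1,-1}$, $m'm=-e_{1,-1}$, $mm'm=0$, so ${}^{e+am}(e+bm')=e+bm'+2ab\,e_{1,-1}$ and $[x_{\chi_1-\chi_2}(a),x_{\chi_1+\chi_2}(b)]=x_{2\chi_1}(2ab)$.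

For (C1) the pairs with $\beta\ne\gamma$ are, up to signed permutations and order, $(2\chi_1,2\chi_2)$ and $(2\chi_1,\chi_1+\chi_2)$, and in both $m_\beta m_\gamma=m_\gamma m_\beta=0$. The two factors in (C3) commute by (C1), since $2\beta+3\gamma\notin\Phi\cup\{0\}$. $\square$

Each short root $\mu$ can be written $\mu=\rho+\eta$, and each long root $\beta$ can be written $\beta=\rho+2\eta$, with $\rho$ long and $\eta$ short. For example $\chi_1-\chi_2=2\chi_1+(-\chi_1-\chi_2)$ and $-2\chi_2=2\chi_1+2(-\chi_1-\chi_2)$; the other cases follow by signed permutations.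

The $x_\beta(t)$ lie in $G$. By monomial conjugation it suffices to look at $m=m_{\chi_1-\chi_2}$ and $m=e_{1,-1}$. In both cases the image of $m$ is $h$-isotropic. In the first, $h(mu,v)=u_2v_{-1}+u_{-1}v_2$; in the second, $h(mu,v)=u_{-1}v_{-1}$. Both are symmetric in $u,v$, so $h(mu,v)+h(u,mv)=0$, and $h$ is preserved by $e+tm$.

**Lemma 2.** $G(J,\Delta)$ is a normal subgroup of $G$ and contains $E(J,\Delta)$.

*Proof.* For $k\in G$ put $s_k(u,v)=f(ku,kv)-f(u,v)$. It is bilinear. It is symmetric because $s_k(u,v)-s_k(v,u)=h(ku,kv)-h(u,v)=0$. Put $\gamma_k(u)=q(ku)-q(u)=s_k(u,u)$.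

*Subgroup.* For $g,g'\in G(J,\Delta)$ we have $\gamma_{gg'}(u)=\gamma_g(g'u)+\gamma_{g'}(u)\in\Delta$ and $\gamma_{g^{-1}}(u)=-\gamma_g(g^{-1}u)\in\Delta$. The congruence mod $J$ is clear.

*Normality.* Let $k\in G$, $g\in G(J,\Delta)$, $v=k^{-1}u$, $z=gv-v\in J^4$. Then
$$q(kgk^{-1}u)-q(u)=q(k(v+z))-q(kv)=\gamma_g(v)+\gamma_k(v+z)-\gamma_k(v)=\gamma_g(v)+2s_k(v,z)+s_k(z,z).$$
Here $\gamma_g(v)\in\Delta$ and $2s_k(v,z)\in2J\subseteq\Delta$. Let $e_i$ be the basis vectors. Then $s_k(z,z)$ is the sum of the terms $z_i^2s_k(e_i,e_i)$ and, over unordered pairs $i\ne j$, of the terms $2z_iz_js_k(e_i,e_j)$, so it lies in $\Gamma_{\min}(J)\subseteq\Delta$.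

*Containment.* By normality it suffices to take root elements of level $(J,\Delta)$. $T_{12}(\zeta)$ preserves $q$, since $(u_1+\zeta u_2)u_{-1}+u_2(u_{-2}-\zeta u_{-1})=q(u)$; the same for $T_{21}(\zeta)$. $T_{1,-2}(\zeta)$ and $T_{-2,1}(\zeta)$ change $q(u)$ by $2\zeta u_{-1}u_{-2}$ and $2\zeta u_1u_2$, which lie in $2J\subseteq\Delta$. $T_{i,-i}(\delta)$, $i=\pm1,\pm2$, changes it by $\delta u_{-i}^2\in\Delta$. $\square$

## 5. The missing third index, and an experiment modulo 8

Lemma 2 gives $N\subseteq M$, so the question is whether $M\subseteq N$. A natural plan is to factor $g\in G(J,\Delta)$ locally as $g=z\,h_2(u)$ with $z$ relative elementary and $h_2(u)=\operatorname{diag}(1,u,u^{-1},1)$, $u\in1+J$. The commutators with $z$ are handled by commutator calculus. For short $\beta$ the torus part leaves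
$$[x_\beta(\xi),h_2(u)]=x_\beta(\xi(1-u^{\pm1})),$$
so one needs short root elements $x_\beta(\xi\zeta)$, $\xi\in I$, $\zeta\in J$, inside $N$. For $n\ge3$ this is immediate: $T_{12}(\xi\zeta)=[T_{13}(\xi),T_{32}(\zeta)]$. For $n=2$ there is no third index. The relations offer only $x(2\xi\zeta)$ on a long root from (C2), and $x_{\mathrm{short}}(\alpha\zeta)\,x_{\mathrm{long}}(\alpha\zeta^2)$ with $\alpha\in\Gamma$ from (C3), or the same with the ideals exchanged. None of these is a short root element with parameter $\xi\zeta$ alone, and the plan stops exactly here.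

Is this a lack of skill or an obstruction? Let us test $(I,\Gamma)=(J,\Delta)=(2\mathbb Z,4\mathbb Z)$, where $IJ=4\mathbb Z$ and $\mathfrak q=8\mathbb Z$, and compute modulo 8. In the upper left $2\times2$ block,
$$[T_{12}(2),T_{21}(2)]:\quad\begin{pmatrix}5&2\\2&1\end{pmatrix}\begin{pmatrix}5&-2\\-2&1\end{pmatrix}=\begin{pmatrix}21&-8\\8&-3\end{pmatrix}\equiv\begin{pmatrix}5&0\\0&5\end{pmatrix}\pmod 8.$$
The lower block is the corresponding contragredient one, hence also $5\cdot1$ mod 8. So this generator of $N$ is the scalar $5e$ mod 8: not trivial, but scalar. On the other side let $g$ fix $e_{\pm1}$ and act on $\langle e_2,e_{-2}\rangle$ by $\begin{pmatrix}3&4\\-4&-5\end{pmatrix}$, which has determinant $1$. It is $\equiv e$ mod 2, and $q(gu)-q(u)=-12u_2^2-20u_{-2}^2-32u_2u_{-2}\in4\mathbb Z$, so $g\in G(2\mathbb Z,4\mathbb Z)$. Conjugation by $g$ sends $T_{12}(2)$ to $e+2(-5e_{12}-4e_{1,-2}-4e_{2,-1}+5e_{-2,-1})\equiv T_{12}(-10)$ mod 8. So $[T_{12}(2),g]\equiv T_{12}(2)T_{12}(10)\equiv T_{12}(4)$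 mod 8, which is *not* scalar.

If *all* of $N$ is scalar mod 8, the formula is false. The generators of $N$ involve arbitrary elementary conjugates of root elements, so one needs control over commutators $[M_1,M_2]$ of arbitrary conjugates of short root matrices. That is what $S_B$ provides.

## 6. $N$ is scalar modulo $\Gamma J+I\Delta$: proof of Theorem A

Put $\bar A=A/\mathfrak q$.

**Step 1: the image of $N$ in $\operatorname{Sp}(4,\bar A)$ consists of scalar matrices.** This step turns Lemma 1 into an invariant that separates $N$ from $M$. Scalar matrices are central, so by (1) it suffices that $[a,b]$ is scalar over $\bar A$ for $a,b$ in generating sets closed under inverses. Take $a={}^gx$ and $b={}^{g'}y$ with $g,g'\in E$ and $x,y$ root elements of levels $(I,\Gamma)$, $(J,\Delta)$.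

*If $x$ is long*, then $a=e+\alpha M_1$ with $\alpha\in\Gamma$ and $b=e+\zeta M_2$ with $\zeta\in J$. So $ab-ba=\alpha\zeta[M_1,M_2]$ vanishes over $\bar A$, and $[a,b]=e$ there. *If $y$ is long*, the product of the parameters lies in $I\Delta\subseteq\mathfrak q$, and the same argument works.

*If $x,y$ are short*, then $a=e+\xi M_1$, $b=e+\zeta M_2$ with $\xi\in I$, $\zeta\in J$, where $M_1,M_2$ are $E$-conjugates of short $m_\beta$. As $\xi^2\in\Gamma$ and $\zeta^2\in\Delta$, we have $\xi^2\zeta=\xi\zeta^2=0$ in $\bar A$. Since $ba=e+\xi M_1+\zeta M_2+\xi\zeta M_2M_1$, this gives $\xi\zeta[M_1,M_2]\,ba=\xi\zeta[M_1,M_2]$ over $\bar A$, and so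
$$ab=ba+\xi\zeta[M_1,M_2]=(e+\xi\zeta[M_1,M_2])\,ba .$$
Now reduce modulo 2, i.e. let $B=\bar A/2\bar A$. Over $B$ the matrices $M_1,M_2$ are conjugates of members of $\{X,X',Y,Y'\}$ under products of the matrices of Lemma 1(b). So they lie in $S_B$, and $[M_1,M_2]\in Be$ by Lemma 1(a). Hence over $\bar A$ we have $[M_1,M_2]=ce+2M_3$ with $c\in\bar A$ and some matrix $M_3$. Since $2\xi\in\Gamma$, we have $2\xi\zeta=0$ in $\bar A$. Therefore $[a,b]=(1+c\,\xi\zeta)e$ over $\bar A$.

**Step 2: elements of $M$ that are not scalar.** This step replaces the torus element $h_2(1+\zeta)$, which need not exist because $1+\zeta$ need not be a unit, by a global matrix. Let $\xi\in I$, $\zeta\in J$. Let $g$ fix $e_1,e_{-1}$ and act on $\langle e_2,e_{-2}\rangle$ by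
$$\begin{pmatrix}a&b\\c&d\end{pmatrix}=\begin{pmatrix}1+\zeta&\zeta^2\\-\zeta^2&1-\zeta+\zeta^2-\zeta^3\end{pmatrix},\qquad ad-bc=(1-\zeta^4)+\zeta^4=1.$$
Then $g\in G$ and $g\equiv e$ mod $J$. Since $ad+bc-1=2bc$,
$$q(gu)-q(u)=ac\,u_2^2+bd\,u_{-2}^2+2bc\,u_2u_{-2}\in\zeta^2A\subseteq\Gamma_{\min}(J)\subseteq\Delta .$$
So $g\in G(J,\Delta)$. The inverse block is $\begin{pmatrix}d&-b\\-c&a\end{pmatrix}$, so $ge_{12}g^{-1}=d\,e_{12}-b\,e_{1,-2}$ and $ge_{-2,-1}g^{-1}=b\,e_{2,-1}+d\,e_{-2,-1}$. Thus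
$$gT_{12}(\xi)g^{-1}=e+\xi\bigl(d\,e_{12}-b\,e_{1,-2}-b\,e_{2,-1}-d\,e_{-2,-1}\bigr).$$
Since $\xi\zeta^2\in I\Delta\subseteq\mathfrak q$, we have $\xi b\equiv0$ and $\xi d\equiv\xi-\xi\zeta$ modulo $\mathfrak q$. So $gT_{12}(\xi)g^{-1}\equiv T_{12}(\xi-\xi\zeta)$, and
$$[T_{12}(\xi),g]\equiv T_{12}(\xi)\,T_{12}(\xi-\xi\zeta)^{-1}=T_{12}(\xi\zeta)\pmod{\mathfrak q}.$$

**Step 3: conclusion.** This step compares the two. If $M=N$, then by Step 1 $T_{12}(\xi\zeta)$ is scalar over $\bar A$. Its off-diagonal entry $\xi\zeta$ is therefore in $\mathfrak q$. As $\xi,\zeta$ were arbitrary, $IJ\subseteq\mathfrak q$; and $\mathfrak q\subseteq IJ$ is clear. This proves Theorem A. $\square$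

**Proof of Corollary A.** The hypotheses of the problem hold in case (S), as noted in Section 3.

1. $(2\mathbb Z,4\mathbb Z)$ is a form ideal, and $IJ=4\mathbb Z\ne8\mathbb Z=\Gamma J+I\Delta$. (For $\zeta=2$ the matrix $g$ above is the one in Section 5.)
2. Here $2=0$, and $\xi^2=0$ for every $\xi\in xA$ and every $\xi\in yA$. So $\Gamma_{\min}(I)=\Gamma_{\min}(J)=0$, and $(I,0)$, $(J,0)$ are form ideals. Now $IJ=Kxy\ne0=\Gamma J+I\Delta$.

By Theorem A, $M\ne N$ in both cases. $\square$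

## 7. Localization and the $s$-adic filtration

We turn to the implication $IJ=\mathfrak q\Rightarrow M=N$ of Theorem B. The plan of Section 5 now has a chance: near a maximal ideal, write $g=z\,h_2(u)$ and deal with $z$ and $h_2(u)$ separately. Denominators are absorbed by multiplying parameters with high powers of an element $s$. The bookkeeping must respect that $\Gamma$ and $\Delta$ admit only squares as multipliers, so long parameters carry *even* powers of $s$.

Fix $s\in A$, and let $F:A\to A_s$ (also on matrices) be the localization. When a parameter with denominators stands in $x_\beta(\cdot)$, the element is over $A_s$. For a form ideal $(K,\Omega)$ of $(A,A)$ put $\Omega_s=\{\omega/s^{2m}:\omega\in\Omega,m\ge0\}$. Then $(K_s,\Omega_s)$ is a form ideal of $(A_s,A_s)$: sums are handled by $s^2\Omega\subseteq\Omega$; $2\kappa/s^m=2\kappa s^m/s^{2m}$; $(\kappa/s^m)^2(a/s^n)=\kappa^2as^n/s^{2(m+n)}$; and stability under squares is clear. For $k\ge0$ let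
$$X_k(K,\Omega)=\{x_\beta(s^k\xi):\beta\text{ short},\ \xi\in K\}\cup\{x_\beta(s^{2k}\alpha):\beta\text{ long},\ \alpha\in\Omega\},$$
$$E_k=\langle X_k(A,A)\rangle,\qquad E_k(K,\Omega)=\text{normal closure of }X_k(K,\Omega)\text{ in }E_k,\qquad N_k=[E_k(I,\Gamma),E_k(J,\Delta)].$$
All of these decrease as $k$ grows, so every statement below of the form "there is $k$ with …" remains true for larger $k$. $N_k$ is normal in $E_k$ and $N_k\subseteq N$. Also $E_0(K,\Omega)=E(K,\Omega)$, and elements of $E_k$ are $\equiv e$ mod $s^k$. $N_k$ is symmetric in the two form ideals.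

**Decompositions.** These avoid the one pair of roots for which there is no commutator formula, namely opposite roots. From (C3), for $p\ge0$:

- (D1) If $\beta=\rho+\eta$ is short ($\rho$ long, $\eta$ short) and $k\ge2p$, then $x_\beta(s^k\xi)=[x_\rho(s^{2p}),x_\eta(\pm s^{k-2p}\xi)]\cdot x_{\rho+2\eta}(\pm s^{2k-2p}\xi^2)$.
- (D2) If $\beta=\rho+2\eta$ is long ($\rho$ long, $\eta$ short) and $k\ge p$, then $x_\beta(s^{2k}\alpha)=x_{\rho+\eta}(\pm s^{p+k}\alpha)\cdot[x_\rho(\pm s^{2p}\alpha),x_\eta(s^{k-p})]$.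

Indeed $s^{2p}(s^{k-2p}\xi)^2=s^{2k-2p}\xi^2$ and $s^{2p}\alpha(s^{k-p})^2=s^{2k}\alpha$. No root on the right equals $\beta$: in (D1) $\rho,\rho+2\eta$ are long and $\eta\ne\rho+\eta$; in (D2) $\eta,\rho+\eta$ are short and $\rho\ne\rho+2\eta$. If $k\ge3p$ and $x_\beta(\cdot)\in X_k(K,\Omega)$, then $x_\rho(s^{2p})$ in (D1) and $x_\eta(s^{k-p})$ in (D2) lie in $X_p(A,A)$. All other root elements on the right lie in $X_p(K,\Omega)$, because $k-2p\ge p$, $2k-2p\ge2p$ and $\xi^2A\subseteq\Omega$, $p+k\ge p$ and $\Omega\subseteq K$. So for $k\ge3p$ every $x\in X_k(K,\Omega)$ has the form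
$$x=[a_1,x_1]x_2\quad\text{or}\quad x=x_2[x_1,a_1],\qquad a_1\in X_p(A,A),\ x_1,x_2\in X_p(K,\Omega),\tag{6}$$
with all three roots different from that of $x$.

**Lemma 3.** Let $z\in\operatorname{EU}(4,A_s,A_s)$, $l\ge0$, and $(K,\Omega)$ a form ideal of $(A,A)$. There is $k$ with ${}^zF(E_k(K,\Omega))\subseteq F(E_l(K,\Omega))$. Consequently there is $k$ with ${}^zF(N_k)\subseteq F(N_l)$.

*Proof.* The lemma says that conjugation by a matrix with denominators costs only a shift in the filtration. By induction on the length of $z$ we may take $z=x_\gamma(a/s^{2m})$ with $a\in A$.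

*Step 1: $x\in X_k(K,\Omega)$ with root $\beta\ne-\gamma$.* Here the relations apply directly. We have ${}^zx=[z,x]x$, and $[z,x]^{\pm1}$ is $e$ or one of the following.

- $\beta,\gamma$ short: $x_{\beta+\gamma}(\pm2s^{k-2m}a\xi)$.
- $\gamma$ long, $\beta$ short: $x_{\beta+\gamma}(\pm s^{k-2m}a\xi)\,x_{\gamma+2\beta}(\pm s^{2k-2m}a\xi^2)$.
- $\beta$ long, $\gamma$ short: $x_{\beta+\gamma}(\pm s^{2k-2m}a\alpha)\,x_{\beta+2\gamma}(\pm s^{2k-4m}a^2\alpha)$.

Now $2K\subseteq\Omega$ and $\xi^2A\subseteq\Omega$, and in the last long parameter the exponent is even and $a^2\alpha\in\Omega$. So for large $k$, depending only on $m$ and $l$, all factors lie in $F(X_l(K,\Omega))$. Let $p\ge l$ be such that this works for $k\ge p$, for $(K,\Omega)$ and for $(A,A)$. Then ${}^zF(x)\in F(E_l(K,\Omega))$ for $x\in X_p(K,\Omega)$ with root $\ne-\gamma$, and similarly for $(A,A)$.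

*Step 2: $\beta=-\gamma$, $k\ge3p$.* Decompose $x$ as in (6). The roots on the right differ from $-\gamma$, so by Step 1 ${}^zF(a_1)\in F(E_l)$ and ${}^zF(x_i)\in F(E_l(K,\Omega))$. As $[E_l,E_l(K,\Omega)]\subseteq E_l(K,\Omega)$, we get ${}^zF(x)\in F(E_l(K,\Omega))$.

*Step 3: from generators to groups.* For large $k$ we now have ${}^zF(X_k(K,\Omega))\subseteq F(E_l(K,\Omega))$ and, by the same result for $(A,A)$, ${}^zF(E_k)\subseteq F(E_l)$. For $w\in F(E_k)$, $x\in F(X_k(K,\Omega))$ we have ${}^z({}^wx)={}^{({}^zw)}({}^zx)\in F(E_l(K,\Omega))$ by normality. The first claim follows; applying it to $(I,\Gamma)$ and $(J,\Delta)$ gives the second. $\square$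

**Lemma 4.** Let $\beta$ be long and let $\alpha\in\Gamma$, $t\in J$ (or $\alpha\in\Delta$, $t\in I$). For even $i,i'\ge4l+2$: $x_\beta(\alpha t^2(s^i-s^{i'}))\in N_l$.

*Proof.* The lemma says that in long parameters $\alpha t^2s^i$ the exact even exponent does not matter modulo $N_l$. Write $\beta=\rho+2\eta$. For $p,q\ge l$ the group $N_l$ contains
$$[x_\rho(s^{2p}\alpha),x_\eta(s^qt)]=x_{\rho+\eta}(\sigma s^{2p+q}\alpha t)\,x_\beta(\tau s^{2p+2q}\alpha t^2).$$
Use this for $(p,q+2)$ and for $(p+1,q)$. The short factors agree, the factors commute, and the quotient is $x_\beta(\tau\alpha t^2(s^{2(p+q)+4}-s^{2(p+q)+2}))\in N_l$. As $p+q$ runs over all integers $\ge2l$, this covers all consecutive even exponents $\ge4l+2$. Now telescope. $\square$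

## 8. Commutators with relative elementary matrices over $A_s$

**Lemma 5.** Let $y=x_\gamma(\zeta/s^m)$ with $\gamma$ short, $\zeta\in J$, or $y=x_\gamma(\delta/s^{2m})$ with $\gamma$ long, $\delta\in\Delta$. Let $l\ge0$. There is $k$ with

(i) $[F(E_k),y]\subseteq F(E_l(J,\Delta))$;

(ii) $[F(E_k(I,\Gamma)),y]\subseteq F(N_l)$.

*Proof.* To lighten notation we omit $F$ in front of root elements.

**Step 1: part (i).** It prepares the treatment of opposite roots in (ii). By (1) we have $[w_1w_2,y]={}^{w_1}[w_2,y]\,[w_1,y]$, and $F(E_l)$ normalizes $F(E_l(J,\Delta))$. So for $k\ge l$ it suffices to treat generators $x\in X_k(A,A)$. If the root $\beta$ of $x$ is not $-\gamma$, then $[x,y]^{\pm1}$ is $e$ or one of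

- $x_{\beta+\gamma}(\pm2s^{k-m}a\zeta)$ ($\beta,\gamma$ short),
- $x_{\beta+\gamma}(\pm s^{2k-m}a\zeta)\,x_{\beta+2\gamma}(\pm s^{2k-2m}a\zeta^2)$ ($\beta$ long, $\gamma$ short),
- $x_{\beta+\gamma}(\pm s^{k-2m}a\delta)\,x_{\gamma+2\beta}(\pm s^{2k-2m}a^2\delta)$ ($\beta$ short, $\gamma$ long),

and for large $k$ all factors lie in $F(X_l(J,\Delta))$. Say $p\ge l$ is large enough for this. If the root is $-\gamma$ and $k\ge3p$, then (6) for $(A,A)$ writes $x$ as a product of elements of $X_p(A,A)$, all with roots $\ne-\gamma$, and the product formula applies again.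

**Step 2: part (ii) for $x\in X_k(I,\Gamma)$ with root $\beta\ne-\gamma$.** The point is to replace $y$, which has denominators, by an honest element of $X_l(J,\Delta)$ by shifting powers of $s$ from $x$ to $y$. If $\beta+\gamma\notin\Phi$, then $[x,y]=e$. Otherwise there are three cases.

- *Both short.* $[x,y]=[x_\beta(s^l\xi),x_\gamma(s^{k-m-l}\zeta)]\in F(N_l)$ as soon as $k-m-l\ge l$, because (C2) sees only the product of the parameters.
- *$\beta$ long, $\gamma$ short.* $[x,y]=x_{\beta+\gamma}(\sigma s^{2k-m}\alpha\zeta)\,x_{\beta+2\gamma}(\tau s^{2k-2m}\alpha\zeta^2)$, while for large $k$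
$$[x_\beta(s^{2l}\alpha),x_\gamma(s^{2k-m-2l}\zeta)]=x_{\beta+\gamma}(\sigma s^{2k-m}\alpha\zeta)\,x_{\beta+2\gamma}(\tau s^{4k-2m-2l}\alpha\zeta^2)\in F(N_l).$$
The two long exponents are even and, for large $k$, at least $4l+2$. So Lemma 4 gives $[x,y]\in F(N_l)$.
- *$\beta$ short, $\gamma$ long.* $[y,x]=x_{\gamma+\beta}(\sigma s^{k-2m}\delta\xi)\,x_{\gamma+2\beta}(\tau s^{2k-2m}\delta\xi^2)$, while for large $k$
$$[x_\gamma(s^{2l}\delta),x_\beta(s^{k-2m-2l}\xi)]=x_{\gamma+\beta}(\sigma s^{k-2m}\delta\xi)\,x_{\gamma+2\beta}(\tau s^{2k-4m-2l}\delta\xi^2)\in F(N_l).$$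
Lemma 4, with $\delta\in\Delta$ and $\xi\in I$, gives $[y,x]\in F(N_l)$.

**Step 3: part (ii) for $x\in X_k(I,\Gamma)$ with root $-\gamma$.** We reduce to Step 2 by (6). Choose $p\ge l$ such that $[F(E_p),y]\subseteq F(E_l(J,\Delta))$, by (i), and $[x',y]\in F(N_l)$ for all $x'\in X_p(I,\Gamma)$ with root $\ne-\gamma$, by Step 2. Let $k\ge3p$ and write $x=[a_1,x_1]x_2$ or $x=x_2[x_1,a_1]$ as in (6), with $a_1\in X_p(A,A)$ and $x_i\in X_p(I,\Gamma)$. Then ${}^ya_1=ja_1$ with $j=[y,a_1]\in F(E_l(J,\Delta))$, and ${}^yx_i\in F(N_l)x_i$. We compute in $F(E_l)$ modulo its normal subgroup $F(N_l)$, where $j$ commutes with every element of $F(E_l(I,\Gamma))$: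
$${}^y[a_1,x_1]\equiv[ja_1,x_1]={}^j[a_1,x_1]\cdot[j,x_1]\equiv[a_1,x_1].$$
Here we used that $[a_1,x_1]$ and $x_1$ lie in $F(E_l(I,\Gamma))$. The same holds for the inverse $[x_1,a_1]$. Hence ${}^yx\equiv x$, i.e. $[x,y]\in F(N_l)$.

**Step 4: from generators to $E_k(I,\Gamma)$.** Let $k\ge l$ be such that $[F(X_k(I,\Gamma)),y]\subseteq F(N_l)$ and $[F(E_k),y]\subseteq F(E_l(J,\Delta))$. For $w\in F(E_k)$ and $x\in F(X_k(I,\Gamma))$ we have ${}^yw=jw$ and ${}^yx=nx$ with $j\in F(E_l(J,\Delta))$, $n\in F(N_l)$. So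
$${}^y({}^wx)={}^{jw}(nx)\equiv{}^j({}^wx)\equiv{}^wx\pmod{F(N_l)}.$$
The set of $v\in F(E_k(I,\Gamma))$ with ${}^yv\in F(N_l)v$ is a subgroup, because such $v$ normalize $F(N_l)$. It contains the generators ${}^wx$, so it is everything. $\square$

**Lemma 6.** Let $z\in\operatorname{EU}(4,J_s,\Delta_s)$ and $l\ge0$. There is $k$ with $[F(E_k(I,\Gamma)),z]\subseteq F(N_l)$.

*Proof.* This disposes of the elementary part of $g$. We have $z=\prod_i{}^{w_i}y_i$ with $w_i\in\operatorname{EU}(4,A_s,A_s)$ and $y_i$ as in Lemma 5.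

For one factor, $[v,{}^wy]={}^w[{}^{w^{-1}}v,y]$. Choose $l_1$ with ${}^wF(N_{l_1})\subseteq F(N_l)$ (Lemma 3). Then choose $l_2$ with $[F(E_{l_2}(I,\Gamma)),y]\subseteq F(N_{l_1})$ (Lemma 5). Then choose $k$ with ${}^{w^{-1}}F(E_k(I,\Gamma))\subseteq F(E_{l_2}(I,\Gamma))$ (Lemma 3).

For products, $[v,z_1z_2]=[v,z_1]\cdot{}^{z_1}[v,z_2]$. Choose $l'$ with ${}^{z_1}F(N_{l'})\subseteq F(N_l)$ by Lemma 3, and then $k$ that works for $z_1$ with $l$ and for $z_2$ with $l'$. $\square$

## 9. Short root elements with parameters in $\Gamma J$ and $I\Delta$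

For the torus part we need $x_\mu(\alpha\zeta)\in N$ for short $\mu$, at least after multiplication by powers of $s$. Relation (C3) gives $x_\mu(\alpha\zeta)$ only together with a long factor $x_\beta(\alpha\zeta^2)$. The next lemma strips off this factor. The idea is to produce the *same* short factor in two ways, with long factors that depend linearly and quadratically on a free parameter $b$. The comparison forces the long factors into $N_l$ once an element $1-\zeta^6$ divides $s$.

**Lemma 7.** Let $l\ge0$.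

(a) If $\alpha\in\Gamma$, $\zeta\in J$ and $(1-\zeta^6)\mid s$, there is $K'$ with $x_\mu(s^kb\alpha\zeta)\in N_l$ for all $k\ge K'$, $b\in A$ and $\mu$ short.

(b) If $\xi\in I$, $\delta\in\Delta$ and $(1-\delta^6)\mid s$, there is $K'$ with $x_\mu(s^kb\xi\delta)\in N_l$ for all $k\ge K'$, $b\in A$ and $\mu$ short.

*Proof.* Write $\mu=\rho+\eta$ and $\beta=\rho+2\eta$ with $\rho$ long and $\eta$ short. Then also $-\rho+\mu=\eta$ and $-\rho+2\mu=\beta$, so the same long root appears in two relations: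
$$[x_\rho(c),x_\eta(t)]=x_\mu(\sigma ct)\,x_\beta(\tau ct^2),\qquad[x_{-\rho}(c),x_\mu(t)]=x_\eta(\sigma'ct)\,x_\beta(\tau'ct^2).$$
Let $L=\{\nu\in A:x_\beta(\nu)\in N_l\}$, an additive group, and put $K_0=8l+2$.

**Step 1: the two ways.** We claim

(R) $\quad s^ib^2\alpha\zeta^2-s^jb\alpha^2\zeta^2\in L\ $ for $\alpha\in\Gamma$, $\zeta\in J$, $b\in A$, all $j\ge K_0$ and all even $i\ge K_0$.

First, $n_1=[x_{-\rho}(s^{2l}\alpha),x_\mu(s^l\zeta)]=x_\eta(\sigma's^{3l}\alpha\zeta)\,x_\beta(\tau's^{4l}\alpha\zeta^2)\in N_l$. Since $j-6l\ge2l$, the element $x_\rho(s^{j-6l}b)$ lies in $E_l$, which normalizes $N_l$; and $x_\rho$ commutes with $x_\beta$ by (C1). So by (1)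
$$N_l\ni[x_\rho(s^{j-6l}b),n_1]=[x_\rho(s^{j-6l}b),x_\eta(\sigma's^{3l}\alpha\zeta)]=x_\mu(\sigma\sigma's^{j-3l}b\alpha\zeta)\,x_\beta(\tau s^jb\alpha^2\zeta^2).$$
Second, since $j-5l\ge l$,
$$N_l\ni[x_\rho(s^{2l}\alpha),x_\eta(\sigma's^{j-5l}b\zeta)]=x_\mu(\sigma\sigma's^{j-3l}b\alpha\zeta)\,x_\beta(\tau s^{2j-8l}b^2\alpha\zeta^2).$$
Dividing, $s^jb\alpha^2\zeta^2-s^{2j-8l}b^2\alpha\zeta^2\in L$. Here $2j-8l$ is even and at least $8l+4\ge4l+2$, so by Lemma 4 with $t=b\zeta$ it may be replaced by any even $i\ge K_0$. This proves (R).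

As $N_l$ is symmetric in the two form ideals, we also have

(R′) $\quad s^ib^2\xi^2\delta-s^jb\xi^2\delta^2\in L\ $ for $\xi\in I$, $\delta\in\Delta$, and $b,i,j$ as before.

**Step 2: $s^ic\,\alpha^2\zeta^2\in L$ for all $c\in A$ and all even $i\ge K_0+2$.** This removes the linear term of (R). Put $d=1-\zeta^6$, $s=ds_1$, $\theta=\alpha^2\zeta^2$, and $W=\{w\in A:\theta w\in L\}$, an additive group. Apply (R′) with $\xi=\alpha\in\Gamma\subseteq I$, $\delta=c\zeta^2\in\Delta$ and $i=j$: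
$$s^i(b^2c-bc^2\zeta^2)\in W\qquad(b,c\in A,\ i\ge K_0\text{ even}).\tag{7}$$
With $c=1$ we get $s^i(b^2-b\zeta^2)\in W$. With $(1,\zeta^2b)$ in place of $(b,c)$ we get $s^i(\zeta^2b-\zeta^6b^2)\in W$. Adding, $s^ib^2d\in W$ for all $b$. Replacing $b$ by $\zeta^3b$ gives $s^i\zeta^6b^2d\in W$. Subtracting, $s^ib^2d^2\in W$ for all $b$. Replacing $b$ by $s_1b$ gives $s^{i+2}b^2\in W$. So $s^ib^2\in W$ for all $b$ and all even $i\ge K_0+2$. Finally (7) with $b=1$ says $s^i(c-(c\zeta)^2)\in W$. Since $s^i(c\zeta)^2\in W$, also $s^ic\in W$ for all $c$. This is the claim.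

**Step 3: part (a).** From (R) with $i=j$ and Step 2 with $c=b$ we obtain
$$s^ib^2\alpha\zeta^2\in L\qquad(b\in A,\ i\ge K_0+2\text{ even}).\tag{8}$$
For $k\ge3l$ the group $N_l$ contains $[x_\rho(s^{2l}\alpha),x_\eta(s^{k-2l}b\zeta)]=x_\mu(\sigma s^kb\alpha\zeta)\,x_\beta(\tau s^{2k-2l}b^2\alpha\zeta^2)$. If also $2k-2l\ge K_0+2$, the second factor is in $N_l$ by (8), hence so is the first. As $b$ is arbitrary, the sign $\sigma$ is harmless.

**Step 4: part (b).** The pair $(b\xi^2,\delta)$ has $b\xi^2\in\Gamma$, $\delta\in\Delta\subseteq J$ and $(1-\delta^6)\mid s$. So (8), with $b\xi^2,\delta$ in place of $\alpha,\zeta$ and coefficient $1$ in place of $b$, gives $s^ib\xi^2\delta^2\in L$ for all $b$ and even $i\ge K_0+2$. By (R′) with $i=j$, $s^ib^2\xi^2\delta\in L$. Now $[x_\rho(s^{2l}\delta),x_\eta(s^{k-2l}b\xi)]=x_\mu(\sigma s^kb\xi\delta)\,x_\beta(\tau s^{2k-2l}b^2\xi^2\delta)\in N_l$ for $k\ge3l$, and we conclude as in Step 3. $\square$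

## 10. Factorization over local rings

**Lemma 8.** (a) Let $B$ be a commutative ring, $(J,\Delta)$ a form ideal of $(B,B)$ and $u\in B^*\cap(1+J)$. Then $h_{12}(u):=\operatorname{diag}(u,u^{-1},u,u^{-1})$ (order $1,2,-2,-1$) lies in $\operatorname{EU}(4,J,\Delta)$.

(b) Let $B$ be local with maximal ideal $\mathfrak n$. If $J\subseteq\mathfrak n$, every $g\in\operatorname{GU}(4,J,\Delta)$ is $z\,h_2(u)$ with $z\in\operatorname{EU}(4,J,\Delta)$, $u\in1+J$ and $h_2(u)=\operatorname{diag}(1,u,u^{-1},1)$. If $J=B$, then $\Delta=B$ and $\operatorname{GU}(4,J,\Delta)=\operatorname{EU}(4,B,B)$.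

*Proof.* (a) Let $\operatorname{GL}_2(B)\to\operatorname{Sp}(4,B)$ be the homomorphism acting naturally on $\langle e_1,e_2\rangle$ and contragrediently on $\langle e_{-1},e_{-2}\rangle$. It sends the elementary transvections $t_{12}(a),t_{21}(a)$ to $T_{12}(a),T_{21}(a)$, and $\operatorname{diag}(u,u^{-1})$ to $h_{12}(u)$. Put $\zeta=u-1\in J$. Then $1-u^{-1}\zeta=u^{-1}$, and
$$t_{21}(1)\,t_{12}(-u^{-1}\zeta)=\begin{pmatrix}1&-u^{-1}\zeta\\1&u^{-1}\end{pmatrix},\qquad t_{12}(\zeta)\begin{pmatrix}1&-u^{-1}\zeta\\1&u^{-1}\end{pmatrix}=\begin{pmatrix}u&0\\1&u^{-1}\end{pmatrix}.$$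
Multiplying by $t_{21}(-u^{-1})$ on the left yields
$$\operatorname{diag}(u,u^{-1})=t_{21}(-u^{-1})\,t_{12}(\zeta)\,t_{21}(1)\,t_{12}(-u^{-1}\zeta)={}^{t_{21}(-u^{-1})}t_{12}(\zeta)\cdot t_{21}(u^{-1}\zeta)\,t_{12}(-u^{-1}\zeta),$$
because $t_{21}(-u^{-1})t_{21}(1)=t_{21}(u^{-1}\zeta)$. All three factors map into $\operatorname{EU}(4,J,\Delta)$.

(b) **Step 1: make $ge_1=e_1$, when $J\subseteq\mathfrak n$.** We multiply $g$ from the left by elements of $\operatorname{EU}(4,J,\Delta)$, which keeps it in $\operatorname{GU}(4,J,\Delta)$ by Lemma 2. Let $v=ge_1$. Then $v_1\in1+J$ is a unit and the other coordinates lie in $J$. $T_{21}(-v_2/v_1)$ kills coordinate $2$ and keeps coordinates $1,-2$. Then $T_{-2,1}(-v_{-2}/v_1)$ kills coordinate $-2$ and keeps coordinates $1$ and $2$ (which is $0$). Now $ge_1=v_1e_1+v_{-1}e_{-1}$ with a new $v_{-1}\in J$, and $v_1v_{-1}=q(ge_1)-q(e_1)\in\Delta$. So $v_{-1}/v_1=(v_1v_{-1})v_1^{-2}\in\Delta$, and $T_{-1,1}(-v_{-1}/v_1)$ gives $ge_1=v_1e_1$.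 Multiply by $h_{12}(v_1^{-1})\in\operatorname{EU}(4,J,\Delta)$ to get $ge_1=e_1$.

**Step 2: describe $g$ with $ge_1=e_1$.** From $h(e_1,gw)=h(ge_1,gw)=h(e_1,w)$ we see that $g$ preserves coordinate $-1$. So $ge_2,ge_{-2}$ have coordinate $-1$ equal to $0$, and $h(ge_2,ge_{-2})=1$ says that their $\langle e_2,e_{-2}\rangle$-parts form a block $\begin{pmatrix}a&b\\c&d\end{pmatrix}\in\operatorname{SL}_2(B)$. Let $g_2$ act by this block and trivially on $e_{\pm1}$, and put $g'=gg_2^{-1}$. Then $g'$ fixes $e_1$, and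
$$g'e_2=e_2+pe_1,\qquad g'e_{-2}=e_{-2}+p'e_1,\qquad g'e_{-1}=e_{-1}+xe_2+ye_{-2}+r'e_1 .$$
From $h(g'e_2,g'e_{-1})=0$ we get $y+p=0$; from $h(g'e_{-2},g'e_{-1})=0$ we get $-x+p'=0$. On the other hand $T_{12}(p)T_{1,-2}(p')$ sends $e_2\mapsto e_2+pe_1$, $e_{-2}\mapsto e_{-2}+p'e_1$, $e_{-1}\mapsto e_{-1}+p'e_2-pe_{-2}+pp'e_1$. Hence $g'=T_{12}(p)T_{1,-2}(p')T_{1,-1}(r)$ with $r=r'-pp'$, and
$$g=T_{12}(p)\,T_{1,-2}(p')\,T_{1,-1}(r)\,g_2 .$$
As $g\equiv e$ mod $J$, we have $p,p',r\in J$ and $g_2\equiv e$ mod $J$.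

**Step 3: remove everything but $h_2(u)$.** Remove $T_{12}(p)T_{1,-2}(p')$ from the left. Evaluate the condition on $q$ for $T_{1,-1}(r)g_2$ at $e_{-1}\mapsto e_{-1}+re_1$: it says $r\in\Delta$. Remove $T_{1,-1}(r)$. At $e_2\mapsto ae_2+ce_{-2}$ the condition says $ac\in\Delta$. As $a\in1+J$ is a unit, $c/a=(ac)a^{-2}\in\Delta$. Multiplying by $T_{-2,2}(-c/a)$ makes the block $\begin{pmatrix}a&b\\0&a^{-1}\end{pmatrix}$. At $e_{-2}\mapsto be_2+a^{-1}e_{-2}$ the condition says $b/a\in\Delta$. So $ab=a^2(b/a)\in\Delta$, and the block equals that of $T_{2,-2}(ab)h_2(a)$ with $a\in1+J$. All multiplications were on the left, so the original $g$ is $z\,h_2(a)$ with $z\in\operatorname{EU}(4,J,\Delta)$.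

**Step 4: the case $J=B$.** This covers maximal ideals not containing $J$. Here $\Delta\supseteq1^2B=B$. Let $g\in\operatorname{Sp}(4,B)$. As $B$ is local, some coordinate of $ge_1$ is a unit. The elements $x_\beta(1)x_{-\beta}(-1)x_\beta(1)$ for $\beta=\chi_1-\chi_2$, $2\chi_1$, $2\chi_2$ are monomial and interchange, up to signs, the coordinates $1\leftrightarrow2$ and $-1\leftrightarrow-2$, respectively $1\leftrightarrow-1$, respectively $2\leftrightarrow-2$. With products of these we move a unit to coordinate $1$. Steps 1 and 2 now apply with all parameters in $B=\Delta$. We are left with $g_2\in\operatorname{SL}_2(B)$ embedded on $\langle e_2,e_{-2}\rangle$. Over a local ring $\operatorname{SL}_2(B)=\mathrm E_2(B)$: if $a$ is not a unit, then $c$ is one, and adding the second row to the first makes $a$ a unit; then row operations lead to $\operatorname{diag}(a,a^{-1})$, which is in $\mathrm E_2(B)$ by the formula in (a). The elementary matrices are embedded as $T_{2,-2}$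 and $T_{-2,2}$, so $g\in\operatorname{EU}(4,B,B)$. $\square$

## 11. From local to global over Noetherian rings

**Proposition 9.** Let $A$ be Noetherian, $g\in G(J,\Delta)$, $J'$ the ideal generated by the entries of $g-e$, and $D=\operatorname{EU}(4,IJ,\Gamma_{\min}(IJ))$.

1. $[x_\beta(\alpha),g]\in N$ for $\beta$ long and $\alpha\in\Gamma$.
2. If $\xi\in I$ and $\xi J'\subseteq\Gamma J+I\Delta$, then $[x_\beta(\xi),g]\in N$ for $\beta$ short.
3. For every $\xi\in I$: $[x_\beta(\xi),g]\in ND$ for $\beta$ short.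

*Proof.* **Step 1: shrink $(J,\Delta)$ to the size of $g$.** This ensures that torus parameters involve only the finitely many entries $\zeta'_j$ of $g-e$. Put $\Delta'=\Delta\cap J'$. We have $J'\subseteq J$ and $\Gamma_{\min}(J')\subseteq\Gamma_{\min}(J)\cap J'\subseteq\Delta'$, so $(J',\Delta')$ is a form ideal with $\Delta'\subseteq\Delta$. Moreover $g\in G(J',\Delta')$, because $gu\equiv u$ mod $J'$ gives $q(gu)-q(u)\in\Delta\cap J'$. In part 2 fix expressions
$$\xi\zeta'_j=\sum_i\alpha_{ij}\zeta_{ij}+\sum_i\xi_{ij}\delta_{ij}\qquad(\alpha_{ij}\in\Gamma,\ \zeta_{ij}\in J,\ \xi_{ij}\in I,\ \delta_{ij}\in\Delta).\tag{9}$$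

**Step 2: local factorization at a maximal ideal $\mathfrak m$.** The aim is an $s\notin\mathfrak m$ over which $g$ splits into an elementary and a torus part. For a form ideal $(K,\Omega)$ let $\Omega_{\mathfrak m}=\{\omega/t^2:\omega\in\Omega,\ t\notin\mathfrak m\}$. As in Section 7, $(K_{\mathfrak m},\Omega_{\mathfrak m})$ is a form ideal of $(A_{\mathfrak m},A_{\mathfrak m})$. Since $q(gv/t)-q(v/t)=(q(gv)-q(v))/t^2$, the image of $g$ lies in the groups of level $(J'_{\mathfrak m},\Delta'_{\mathfrak m})$ and $(J_{\mathfrak m},\Delta_{\mathfrak m})$.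

If $J\subseteq\mathfrak m$, Lemma 8(b) applied to $(J'_{\mathfrak m},\Delta'_{\mathfrak m})$ gives $g=z\,h_2(u)$ over $A_{\mathfrak m}$, with $z\in\operatorname{EU}(4,J'_{\mathfrak m},\Delta'_{\mathfrak m})$ and $u\in1+J'_{\mathfrak m}$. If $J\not\subseteq\mathfrak m$, then $J_{\mathfrak m}=\Delta_{\mathfrak m}=A_{\mathfrak m}$ and $g=z\in\operatorname{EU}(4,J_{\mathfrak m},\Delta_{\mathfrak m})$; put $u=1$. These identities involve finitely many elements and denominators. So there is $s\in A\setminus\mathfrak m$ with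
$$F(g)=z\,h_2(u)\ \text{ in }\operatorname{Sp}(4,A_s),\qquad z\in\operatorname{EU}(4,J_s,\Delta_s),\qquad u\in A_s^*\cap(1+J'_s)\ \text{ or }\ u=1.$$
(If $t\mid s$, say $s=tt'$, then $\delta/t^2=\delta t'^2/s^2\in\Delta_s$.) We may multiply $s$ by further elements outside $\mathfrak m$. In part 2 with $J\subseteq\mathfrak m$ we multiply $s$ by all $1-\zeta_{ij}^6$ and $1-\delta_{ij}^6$; they are not in $\mathfrak m$, because $\zeta_{ij},\delta_{ij}\in J\subseteq\mathfrak m$.

As $A$ is Noetherian, the annihilators of the powers of $s$ stabilize, say $\operatorname{Ann}(s^l)=\operatorname{Ann}(s^{l+n})$ for all $n$. Then $F$ is injective on $s^lA$: if $F(s^la)=0$, then $s^{l+n}a=0$ for some $n$, so $s^la=0$.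

**Step 3: the claim after multiplication by powers of $s$.** We show that for large $k$:

- in part 1, $[x_\beta(s^{2k}\alpha),g]\in N$ for $\beta$ long and all $\alpha\in\Gamma$;
- in part 2, $[x_\beta(s^kb\xi),g]\in N$ for $\beta$ short and all $b\in A$;
- in part 3, $[x_\beta(s^kb\xi),g]\in ND$ for $\beta$ short and all $b\in A$.

Let $x$ be such an element; it lies in $X_k(I,\Gamma)$. With $h=h_2(u)$ we have $[F(x),F(g)]=[F(x),z]\cdot{}^z[F(x),h]$. By Lemma 6 the first factor is in $F(N_l)$ for large $k$. Put $D_k=E_k(IJ,\Gamma_{\min}(IJ))$. By Lemma 3 there is $l'$ with ${}^zF(N_{l'})\subseteq F(N_l)$ and ${}^zF(D_{l'})\subseteq F(D_l)$. So it suffices that $[F(x),h]$ lies in $F(N_{l'})$ (parts 1, 2), respectively in $F(D_{l'})$ (part 3).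

- If $u=1$ or $\beta=\pm2\chi_1$, then $[F(x),h]=e$.
- If $\beta=\pm2\chi_2$: conjugation by $h_2(u)$ multiplies $e_{2,-2}$ by $u^2$ and $e_{-2,2}$ by $u^{-2}$, and so does conjugation by $h_{12}(u^{-1})=\operatorname{diag}(u^{-1},u,u^{-1},u)$. The latter is in $\operatorname{EU}(4,J_s,\Delta_s)$ by Lemma 8(a). So $[F(x),h]=[F(x),h_{12}(u^{-1})]\in F(N_{l'})$ for large $k$ by Lemma 6.
- If $\beta$ is short: conjugation by $h$ multiplies the parameter by $u^{\pm1}$, so $[F(x),h]=x_\beta(s^kb\xi(1-u^{\pm1}))$. Here $1-u^{\pm1}\in J'_s$, so $1-u^{\pm1}=\sum_ja_j\zeta'_j/s^m$ with $a_j\in A$ and $m$ depending only on $u$ and the sign. Hence for $k\ge m$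
$$[F(x),h]=F\Bigl(x_\beta\bigl(s^{k-m}b\textstyle\sum_ja_j\,\xi\zeta'_j\bigr)\Bigr).$$
In part 3, $\xi\zeta'_j\in IJ$, so this is in $F(D_{l'})$ for $k\ge m+l'$. In part 2 insert (9): the element is a product of elements $F(x_\beta(s^{k-m}ba_j\alpha_{ij}\zeta_{ij}))$ and $F(x_\beta(s^{k-m}ba_j\xi_{ij}\delta_{ij}))$. By Lemma 7 they lie in $F(N_{l'})$ for large $k$, uniformly in $b$, since $1-\zeta_{ij}^6$ and $1-\delta_{ij}^6$ divide $s$.

Hence $[F(x),F(g)]=F(t)$ with $t\in N_l\subseteq N$, respectively $t\in N_lD_l\subseteq ND$, and $t\equiv e$ mod $s^l$. For $k\ge l$ also $x\equiv e$ and so $[x,g]\equiv e$ mod $s^l$. The entries of $[x,g]-t$ lie in $s^lA$ and are killed by $F$, so $[x,g]=t$. This proves the claim.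

**Step 4: patching.** We combine the elements $s_{\mathfrak m}$ and exponents $k_{\mathfrak m}$ obtained for the various $\mathfrak m$. Let $T=N$ or $T=ND$; it is normal in $E$. By $[xx',g]={}^x[x',g]\,[x,g]$ the sets
$$\{a\in A:[x_\beta(a\xi),g]\in T\}\ (\beta\text{ short}),\qquad\{\alpha\in\Gamma:[x_\beta(\alpha),g]\in N\}\ (\beta\text{ long})$$
are additive groups. The first contains the ideals $s_{\mathfrak m}^{k_{\mathfrak m}}A$ for all $\mathfrak m$. These generate the unit ideal, so it is $A$; take $a=1$. The second contains $s_{\mathfrak m}^{2k_{\mathfrak m}}\Gamma$ for all $\mathfrak m$. But $\Gamma$ is not an ideal, so we argue as follows. Finitely many of the elements $r_i=s_{\mathfrak m_i}^{2k_{\mathfrak m_i}}$ satisfy $1=\sum_ic_ir_i$ with $c_i\in A$. Squaring, for $\alpha\in\Gamma$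
$$\alpha=\sum_ir_i\,(c_i^2r_i\alpha)+\sum_{i<j}r_i\,(2c_ic_jr_j\alpha).$$
Each $r_i$ is a square, so $c_i^2r_i\alpha\in\Gamma$; and $2c_ic_jr_j\alpha\in2I\subseteq\Gamma$. So $\alpha\in\sum_ir_i\Gamma$, and the second set is $\Gamma$. $\square$

## 12. Proof of Theorem B and its corollaries

**Proof of Theorem B.** "$\Rightarrow$" is Theorem A. For "$\Leftarrow$" assume $IJ=\Gamma J+I\Delta$ and put $T=N$. For the last assertion make no assumption and put $T=ND$ with $D=\operatorname{EU}(4,IJ,\Gamma_{\min}(IJ))$. In both cases $T$ is normal in $E$, and we show $M\subseteq T$.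

**Step 1: reduction to root elements.** This brings us to the situation of Proposition 9. $E(I,\Gamma)$ is generated by elements ${}^wx$ with $w\in E$ and $x$ a root element of level $(I,\Gamma)$. By $[yy',g]={}^y[y',g]\,[y,g]$ and the normality of $T$ it suffices to treat $[{}^wx,g]={}^w[x,{}^{w^{-1}}g]$. Here ${}^{w^{-1}}g\in G(J,\Delta)$ by Lemma 2. So we need only $[x,g]\in T$ for root elements $x$ of level $(I,\Gamma)$ and $g\in G(J,\Delta)$.

**Step 2: reduction to Noetherian rings.** Proposition 9 needs a Noetherian ring, and each single commutator $[x,g]$ lives over one. Let $A_1\subseteq A$ be a finitely generated subring containing the parameter of $x$ and the entries of $g$. If $x=x_\beta(\xi)$ is short and $IJ=\Gamma J+I\Delta$ is assumed, let $\zeta'_j$ be the entries of $g-e$, fix expressions of the finitely many $\xi\zeta'_j\in IJ$ as sums of products $\alpha\zeta$ ($\alpha\in\Gamma$, $\zeta\in J$) and $\xi'\delta$ ($\xi'\in I$, $\delta\in\Delta$), and let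 $A_1$ also contain all elements occurring there. By the Hilbert basis theorem $A_1$ is Noetherian. The pairs $(I\cap A_1,\Gamma\cap A_1)$ and $(J\cap A_1,\Delta\cap A_1)$ are form ideals of $(A_1,A_1)$, and $g\in\operatorname{GU}(4,J\cap A_1,\Delta\cap A_1)$.

Now apply Proposition 9 over $A_1$: part 1 if $x$ is long; part 2 if $x$ is short and $IJ=\Gamma J+I\Delta$, its hypothesis holding by the choice of $A_1$; part 3 if $x$ is short in the general case. It says that $[x,g]$ lies in the group $N$, respectively $ND$, formed over $A_1$. This group is contained in the one formed over $A$, because $(I\cap A_1)(J\cap A_1)\subseteq IJ$ and all generators over $A_1$ are generators over $A$. Hence $[x,g]\in T$.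

So $M\subseteq T$. In the case $T=N$ equality follows, as $N\subseteq M$ by Lemma 2. $\square$

**Proof of Corollary B.** By Theorem B we need $IJ=\Gamma J+I\Delta$. This is clear if $\Gamma=I$ or $\Delta=J$. If $2\in A^*$, then $\Gamma\supseteq2I=I$. If $I+J=A$, check the equality of ideals after localizing at each maximal ideal $\mathfrak m$. At least one of $I,J$ is not contained in $\mathfrak m$. If $\xi\in I\setminus\mathfrak m$, then $\xi^2\in\Gamma$ becomes a unit in $A_{\mathfrak m}$, so $(\Gamma J)_{\mathfrak m}=J_{\mathfrak m}\supseteq(IJ)_{\mathfrak m}$. The case $J\not\subseteq\mathfrak m$ is symmetric.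

For the usual congruence subgroups take $\Gamma=I$, $\Delta=J$: then $\operatorname{GU}(4,J,J)$ is the set of all $g\in\operatorname{Sp}(4,A)$ with $g\equiv e$ mod $J$, since the condition $q(gu)-q(u)\in J$ is automatic. $\square$

**Proof of Corollary C.** Suppose the formula holds for all pairs, and let $\mathfrak m\ni2$ be maximal. Take $I=J=\mathfrak m$ and $\Gamma=\Delta=\Gamma_{\min}(\mathfrak m)$. As $2\in\mathfrak m$, we have $\Gamma_{\min}(\mathfrak m)\subseteq2\mathfrak m+\mathfrak m^2=\mathfrak m^2$. Theorem A gives $\mathfrak m^2=\Gamma\mathfrak m+\mathfrak m\Delta\subseteq\mathfrak m^3$. So the finitely generated module $(\mathfrak mA_{\mathfrak m})^2$ equals $\mathfrak mA_{\mathfrak m}\cdot(\mathfrak mA_{\mathfrak m})^2$, and it is $0$ by Nakayama's lemma.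

Conversely, assume the condition at all $\mathfrak m\ni2$, and let $(I,\Gamma),(J,\Delta)$ be arbitrary. We check $IJ=\Gamma J+I\Delta$ at each maximal $\mathfrak m$. If $2\notin\mathfrak m$, then $2IJ\subseteq\Gamma J$ gives $(IJ)_{\mathfrak m}\subseteq(\Gamma J)_{\mathfrak m}$. If $I\not\subseteq\mathfrak m$ or $J\not\subseteq\mathfrak m$, argue as in Corollary B. If $2\in\mathfrak m$ and $I,J\subseteq\mathfrak m$, then $(IJ)_{\mathfrak m}\subseteq(\mathfrak mA_{\mathfrak m})^2=0$. Now Theorem B applies. $\square$
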